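\title{Redundant Sylow subgroups and covers of the set of $p$-elements}

\begin{abstract}
A Sylow $p$-subgroup of a finite group $G$ is redundant if the $p$-elements of $G$ are covered by the other Sylow $p$-subgroups. We answer in the negative the question whether the existence of a redundant Sylow $p$-subgroup allows one to cover the $p$-elements by a proportion $c<1$ of the Sylow $p$-subgroups, with $c$ depending at most on $p$. For every $\varepsilon>0$ we construct an extension $G$ of an elementary abelian $3$-group by a $2$-group in which every Sylow $2$-subgroup is redundant, while every cover of the $2$-elements uses a proportion at least $1-\varepsilon$ of them. The proof rests on a density theorem for three-term progressions in powers of $\mathbb{F}_9$ whose common difference has a support of prescribed shape. We also show that for an extension of an elementary abelian $q$-group by a $p$-group the proportion $1-1/q$ suffices, unless $p=2$ and $q$ is a Mersenne prime.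
\end{abstract}

\section{Introduction}

All groups in this paper are finite. Let $p$ be a prime and $G$ a group. We write $G_p$ for the set of $p$-elements of $G$ (elements whose order is a power of $p$), $\operatorname{Syl}_p(G)$ for the set of Sylow $p$-subgroups, and $\nu_p(G)=|\operatorname{Syl}_p(G)|$. Every $p$-element lies in a Sylow $p$-subgroup, so
\[
G_p=\bigcup_{P\in\operatorname{Syl}_p(G)}P .
\]
A Sylow $p$-subgroup $P$ is \emph{redundant} if $G_p$ is the union of the Sylow $p$-subgroups different from $P$, that is, if every element of $P$ lies in a second Sylow $p$-subgroup.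

If no Sylow $p$-subgroup is redundant, then all $\nu_p(G)$ of them are needed to cover $G_p$. This happens, for instance, when they are cyclic, since a generator of $P$ lies in no other Sylow $p$-subgroup. If one Sylow $p$-subgroup is redundant, then all are, because they are conjugate. Each of them can then be omitted from the cover, but not all at once, and one asks how many can be omitted together. The following question is posed in \cite{MMM}.

\begin{quote}
\emph{Is there a constant $c<1$, possibly depending on $p$, such that whenever $p$ is a prime and $G$ is a group with a redundant Sylow $p$-subgroup, the set $G_p$ can be covered by at most $c\,\nu_p(G)$ Sylow $p$-subgroups?}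
\end{quote}

One would guess that the answer is yes. Redundancy is spread evenly over all of $\operatorname{Syl}_p(G)$, and in the group of order $108$ of Example~\ref{ex:108} a third of the Sylow $2$-subgroups already cover the $2$-elements. The answer is nevertheless negative, already for $p=2$ and for solvable groups.

\begin{theorem}\label{thm:main}
For every $\varepsilon>0$ there is a group $G=V\rtimes P$, with $V$ an elementary abelian $3$-group and $P$ a $2$-group, such that every Sylow $2$-subgroup of $G$ is redundant, but every family of Sylow $2$-subgroups covering $G_2$ has at least $(1-\varepsilon)\nu_2(G)$ members.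
\end{theorem}

For groups of the same shape and most other pairs of primes the guess is correct.

\begin{theorem}\label{thm:complement}
Let $p\ne q$ be primes; if $p=2$, assume that $q+1$ is not a power of $2$. Let $G=V\rtimes P$ with $V$ an elementary abelian $q$-group and $P$ a $p$-group. If $G$ has a redundant Sylow $p$-subgroup, then $G_p$ is covered by at most $(1-\frac1q)\nu_p(G)$ Sylow $p$-subgroups.
\end{theorem}

Thus for extensions of an elementary abelian $q$-group by a $p$-group, a constant depending on $(p,q)$ exists unless $p=2$ and $q$ is a Mersenne prime (a prime with $q+1$ a power of $2$), and it does not exist for $(p,q)=(2,3)$. We do not decide the case of the Mersenne primes $q\ge 7$, nor whether a constant $c(p)$ exists for an individual odd prime $p$ and arbitrary $G$.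

The two theorems are two sides of one problem. In Section~\ref{sec:affine} we identify the Sylow subgroups of $V\rtimes P$ with the points of $V$; a set of points can be omitted from a cover exactly when it contains no coset of a fixed space $C_V(x)$, $x\in P$. In Section~\ref{sec:counting} we prove Theorem~\ref{thm:complement} by counting vanishing coordinates modulo $q$. The count breaks down at a single place, and for $q=3$ that place is the action of the semidihedral group of order $16$ on $\mathbb{F}_9$. In Section~\ref{sec:groups} we build the groups of Theorem~\ref{thm:main} from many copies of this action and reduce the theorem to a density statement on three-term progressions, Theorem~\ref{thm:density}, which is proved in Section~\ref{sec:density} by Fourier analysis and a pigeonhole choice of scale. Sections~\ref{sec:groups} and~\ref{sec:density} use Section~\ref{sec:counting} only as motivation.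

\section{Sylow subgroups as points of an affine space}\label{sec:affine}

Let $G=V\rtimes P$ with $P$ a $p$-group and $V$ an abelian group of order prime to $p$. We write $V$ additively and the action of $x\in P$ on $V$ by conjugation as $v\mapsto xv$. Let $C_V(x)=\{v\in V: xv=v\}$ be the fixed space of $x$, and $C_V(P)=\bigcap_{x\in P}C_V(x)$.

\begin{lemma}\label{lem:affine}
Assume $C_V(P)=0$. Then $v\mapsto P_v=vPv^{-1}$ is a bijection from $V$ onto $\operatorname{Syl}_p(G)$, and for $u,v\in V$ and $x\in P$,
\[
uxu^{-1}\in P_v\iff v\in u+C_V(x).
\]
Consequently:
\begin{enumerate}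
\item[(a)] the Sylow $p$-subgroups of $G$ are redundant if and only if $C_V(x)\neq0$ for all $x\in P$;
\item[(b)] for $S\subseteq V$, the family $\{P_v:v\in S\}$ covers $G_p$ if and only if $S$ meets every coset $u+C_V(x)$ with $u\in V$, $x\in P$.
\end{enumerate}
\end{lemma}

\begin{proof}
The group $P$ is a Sylow $p$-subgroup and $G=VP$, so every Sylow $p$-subgroup is of the form $P_v$. For $a\in V$ and $x\in P$ we have $axa^{-1}=(a-xa)\,x$, and this element lies in $P$ if and only if $xa=a$. Taking $a=u-v$ gives the displayed equivalence. If $P_u=P_v$, the equivalence gives $v-u\in C_V(x)$ for all $x\in P$, so $u=v$; the map is a bijection. The $p$-elements of $G$ are the elements $uxu^{-1}$, and the Sylow subgroups containing $uxu^{-1}$ are the $P_v$ with $v\in u+C_V(x)$. This is (b). The element $uxu^{-1}$ of $P_u$ lies in a second Sylow subgroup if and only if $C_V(x)\ne0$, which is (a).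
\end{proof}

Call a subset $T\subseteq V$ \emph{omissible} if it contains no coset $u+C_V(x)$. By Lemma~\ref{lem:affine}(b), $T$ is omissible exactly when the Sylow subgroups $P_v$ with $v\notin T$ cover $G_p$. Redundancy says that single points are omissible, and the question asks whether there is then an omissible set of density bounded away from zero.

\begin{example}\label{ex:108}
Let $P=C_2\times C_2$ act on $V=\mathbb{F}_3^3$ so that its three involutions act as the diagonal matrices with diagonals $(1,-1,-1)$, $(-1,1,-1)$, $(-1,-1,1)$. Then $|G|=108$, $C_V(P)=0$, and the fixed spaces of the involutions are the three coordinate axes. All $27$ Sylow $2$-subgroups are redundant. A set $S$ gives a cover if and only if it meets every line parallel to an axis. The nine lines parallel to the first axis are disjoint, so $|S|\ge9$, and the plane $v_1+v_2+v_3=0$ meets every line parallel to an axis. The smallest cover has $9$ members.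
\end{example}

In this example only three directions occur. To force omissible sets to be sparse one needs fixed spaces that are small and point in many directions. Over $\mathbb{F}_3$ the smallest nonzero fixed space is a line $\mathbb{F}_3e$, and its cosets are the three-term progressions $\{v,v+e,v-e\}$. A subset of $\mathbb{F}_3^d$ is a \emph{cap set} if it contains no triple $v,v+e,v-e$ with $e\ne0$. We shall use the following bound.

\begin{theorem}[Meshulam \cite{Mes}]\label{thm:meshulam}
A cap set in $\mathbb{F}_3^d$ has at most $2\cdot3^d/d$ elements.
\end{theorem}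

If every line through $0$ in $V=\mathbb{F}_3^d$ were the fixed space of an element of $P$, omissible sets would be cap sets and would have density at most $2/d$. The task is to come close enough to this situation with a $2$-group $P$ all of whose elements have nonzero fixed vectors. The next section shows what stands in the way.

\section{Counting vanishing coordinates modulo $q$}\label{sec:counting}

\begin{example}\label{ex:signs}
A natural source of many fixed lines is a $2$-group of signed permutation matrices acting on $\mathbb{F}_3^X$, for a finite set $X$. A nonzero fixed vector supported on one cycle of the underlying permutation has entries $\pm1$ on that cycle and $0$ elsewhere, so the size of its support is a power of $2$. Let $F(v)\in\mathbb{F}_3$ be the number of $i\in X$ with $v_i=0$, modulo $3$, and let $e\in\mathbb{F}_3^X$ have support $D$. For $i\in D$ exactly one of $v_i,v_i+e_i,v_i-e_i$ vanishes, and for $i\notin D$ none or all three vanish. Hence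
\[
F(v)+F(v+e)+F(v-e)=|D| \quad\text{in }\mathbb{F}_3 .
\]
If $3\nmid|D|$, the three values of $F$ are not all equal. The largest fiber of $F$ has density at least $\frac13$ and contains no triple $v,v+e,v-e$ with $3\nmid|D|$, however large $X$ is.
\end{example}

The proof of Theorem~\ref{thm:complement} extends this count. An arbitrary module has no coordinates, so we first split it into summands permuted by $P$, as finely as possible, and determine which vectors of a summand can be fixed.

We recall the facts needed. By Maschke's theorem, a module over $\mathbb{F}_q$ for a group $A$ of order prime to $q$ is a direct sum of irreducible submodules. The sum of all submodules isomorphic to a given irreducible module is a \emph{homogeneous component}, the module is the direct sum of its homogeneous components, and it is \emph{homogeneous} if there is only one. If $A$ is normal in a larger group acting on the module, that group permutes the homogeneous components. The dihedral, semidihedral and generalized quaternion groups of order $2^{m+1}$ have a cyclic subgroup $C=\langle\zeta\rangle$ of index $2$, and every element $y$ outside $C$ satisfies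 $y\zeta y^{-1}=\zeta^s$, where $s=-1+2^{m-1}$ in the semidihedral case and $s=-1$ in the other two; a generalized quaternion group has a unique involution. By \cite[Theorem~5.4.10]{Gor}, a $p$-group all of whose abelian normal subgroups are cyclic is itself cyclic, or $p=2$ and it is generalized quaternion, or dihedral or semidihedral of order at least $16$. We write $n_2$ for the largest power of $2$ dividing $n$.

\begin{lemma}\label{lem:summands}
Let $p\ne q$ be primes, $P$ a $p$-group and $U\neq0$ a finite $\mathbb{F}_qP$-module. There is a decomposition $U=\bigoplus_{i\in I}W_i$ into nonzero subspaces permuted by $P$ such that, if $\bar P_i$ denotes the group of linear maps of $W_i$ induced by the stabilizer of $W_i$ in $P$, then for each $i$ one of the following holds.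
\begin{enumerate}
\item[(I)] No nontrivial element of $\bar P_i$ fixes a nonzero vector of $W_i$.
\item[(II)] $p=2$, $\dim W_i=2$, the fixed space of each nontrivial element of $\bar P_i$ is $0$ or a line, and the number of lines that occur is at least $1$ and at most $(q+1)_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Among the decompositions of $U$ into nonzero subspaces permuted by $P$ choose one with the largest number of summands. Fix $i$ and write $W=W_i$, $\bar P=\bar P_i$. We claim that
\begin{equation}\label{eq:primitive}
W\text{ is not a direct sum of two or more nonzero subspaces permuted by }\bar P .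
\end{equation}
Indeed, suppose $W=\bigoplus_jY_j$ were such a sum. For $x\in P$ the decomposition $xW=\bigoplus_jxY_j$ depends only on the summand $xW$, since two elements carrying $W$ to the same summand differ by an element of the stabilizer. Refining all summands in the orbit of $W$ in this way gives a decomposition permuted by $P$ with more summands.

By \eqref{eq:primitive} and Maschke's theorem, $W$ is an irreducible $\bar P$-module, and it is faithful by definition of $\bar P$. Let $A$ be an abelian normal subgroup of $\bar P$. By \eqref{eq:primitive}, $W$ is homogeneous as an $A$-module, a direct sum of copies of one irreducible module $Y$. The image $E$ of $\mathbb{F}_qA$ in $\operatorname{End}(W)$ is therefore isomorphic to its image in $\operatorname{End}(Y)$. As $A$ is abelian, the latter consists of $A$-endomorphisms of $Y$, which are zero or invertible by Schur's lemma. So $E$ is a finite commutative ring without zero divisors, that is, a finite field, and $A\le E^\times$ is cyclic. The classification recalled above applies to $\bar P$.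

\emph{$\bar P$ cyclic or generalized quaternion.} The fixed space of a nontrivial central element of $\bar P$ is a proper submodule, hence zero. This gives (I) if $\bar P$ is cyclic. If $\bar P$ is generalized quaternion, its unique involution is central and is a power of every nontrivial element, so a vector fixed by a nontrivial element is fixed by the involution and is zero. Again (I) holds.

\emph{$\bar P$ dihedral or semidihedral.} Here $p=2$ and $q$ is odd. Take $A=C=\langle\zeta\rangle$ with $|C|=2^m\ge8$, so that $E=\mathbb{F}_q(\zeta)$ with $\zeta$ of multiplicative order $2^m$. The degree $d=[E:\mathbb{F}_q]$ is the order of $q$ modulo $2^m$, which is a power of $2$ because the unit group of $\mathbb{Z}/2^m\mathbb{Z}$ is a $2$-group. Let $y\in\bar P\setminus C$. Conjugation by $y$ induces an $\mathbb{F}_q$-automorphism $\sigma$ of $E$ with $\sigma(\zeta)=\zeta^s$ and $s\equiv-1\pmod 4$. We have $\sigma\ne1$ because $s\not\equiv1\pmod{2^m}$, and $\sigma^2=1$ because $y^2\in C$. The Galois group is cyclic of order $d$, generated by $\mu\mapsto\mu^q$, so $d$ is even and $\sigma(\mu)=\mu^{q^{d/2}}$. Comparing the two formulas for $\sigma(\zeta)$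 gives $q^{d/2}\equiv s\equiv-1\pmod4$. An even power of an odd number is $1$ modulo $4$, so $d/2$ is odd, and $d=2$. Thus $|E|=q^2$, and $y\mu=\mu^qy$ for $\mu\in E$.

Next we show $\dim_EW=1$. The element $a=y^2\in C$ commutes with $y$, so $a^q=a$ and $a\in\mathbb{F}_q^\times$. The map $b\mapsto b^{q+1}$ sends the cyclic group $E^\times$ of order $q^2-1$ onto its subgroup $\mathbb{F}_q^\times$ of order $q-1$; choose $b$ with $b^{q+1}a=1$. Then $(by)^2=b\,b^q\,y^2=1$, so $W$ is the sum of the eigenspaces of $by$ for $1$ and $-1$. Since $by$ is not $E$-linear, $by\ne-1$, and $by$ fixes some $w\neq0$. The subspace $Ew$ is invariant under $C$, and under $y$ because $y\mu w=\mu^qb^{-1}w$. By irreducibility $W=Ew$, which has dimension $2$ over $\mathbb{F}_q$.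

An element $c\in C\setminus\{1\}$ fixes no nonzero vector, as $c-1$ is invertible in $E$. If no element of $\bar P\setminus C$ fixes a nonzero vector, (I) holds. Otherwise let $y\in\bar P\setminus C$ be any element fixing some $w\ne0$. Every vector is $\mu w$ with $\mu\in E$, and $y\mu w=\mu^qw$, so the fixed space of $y$ is the line $\mathbb{F}_qw$. Every element of $\bar P\setminus C$ is $cy$ with $c\in C$. If $cy$ fixes $\mu w\neq0$, then $c\mu^q=\mu$, so $c^{q+1}=\mu^{(1-q)(1+q)}=1$. In the cyclic $2$-group $C$ this equation has at most $(q+1)_2$ solutions, and (II) holds.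
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complement}]
By Maschke's theorem $V=C_V(P)\oplus U$ with $U$ invariant under $P$, and $C_U(P)=0$. The subgroup $C_V(P)$ is central in $G$, so $G=C_V(P)\times(U\rtimes P)$. The normal subgroup $U\rtimes P$ has index prime to $p$ and therefore contains all $p$-elements and all Sylow $p$-subgroups of $G$. So we may assume $G=U\rtimes P$. By Lemma~\ref{lem:affine}, $\nu_p(G)=|U|$ and $C_U(x)\ne0$ for all $x\in P$; in particular $U=C_U(1)\neq0$. It suffices to find a function $F\colon U\to\mathbb{F}_q$ that is not constant on any coset $u+C_U(x)$: its largest fiber is then an omissible set with at least $|U|/q$ elements.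

Take the decomposition of Lemma~\ref{lem:summands}, write $v_i$ for the component of $v\in U$ in $W_i$, and let $P$ act on $I$ by $xW_i=W_{xi}$. For a summand of type (II), call the lines that are fixed spaces of nontrivial elements of $\bar P_i$ its \emph{fixed lines}. An element $x\in P$ conjugates $\bar P_i$ to $\bar P_{xi}$, so $W_i$ and $W_{xi}$ have the same type and $x$ carries fixed lines to fixed lines.

We choose subspaces $N_i\le W_i$ that play the role of ``coordinate zero''. In type (I) let $N_i=0$. In type (II) this choice would fail, since a coset of a line in a plane need not pass through $0$; we want a subspace that every coset of every fixed line meets exactly once. The plane $W_i$ has $q+1$ lines through $0$, and $(q+1)_2<q+1$ because $q+1$ is not a power of $2$. So some line $N_i$ is not a fixed line, and it is a complement to each fixed line. This is the only use of the hypothesis on $q$. Put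
\[
F(v)=\#\{i\in I: v_i\in N_i\}\bmod q .
\]

Let $x\in P$ and $u\in U$. Pick $0\ne v\in C_U(x)$ and $i\in I$ with $v_i\ne0$. Let $\ell$ be the length of the orbit of $i$ under $\langle x\rangle$, a power of $p$. Then $x^\ell$ stabilizes $W_i$ and fixes $v_i$. We choose a nonzero subspace $K\le W_i$ fixed pointwise by $x^\ell$. In type (I), $x^\ell$ acts trivially on $W_i$, and we let $K=W_i$. In type (II), we let $K$ be the fixed line $\mathbb{F}_qv_i$ if $x^\ell$ acts nontrivially on $W_i$, and any fixed line otherwise.

For $w\in K$ let $\tilde w=\sum_{j=0}^{\ell-1}x^jw$. Since $x^\ell w=w$, we have $\tilde w\in C_U(x)$, and the component of $\tilde w$ is $x^jw$ in $W_{x^ji}$ and zero in the summands outside the orbit of $i$. We sum $F(u+\tilde w)$ over $w\in K$. A summand outside the orbit contributes $0$ or $|K|$. For the summand $W_{x^ji}$ the condition is $u_{x^ji}+x^jw\in N_{x^ji}$, and we have $W_{x^ji}=x^jK\oplus N_{x^ji}$: in type (I) because $x^jK=W_{x^ji}$ and $N_{x^ji}=0$, in type (II) because $x^jK$ is a fixed line. So the condition holds for exactly one $w\in K$. As $q$ divides $|K|$,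
\[
\sum_{w\in K}F(u+\tilde w)=\ell\neq0\quad\text{in }\mathbb{F}_q .
\]
If $F$ were constant on $u+C_U(x)$, the sum would be $|K|$ times that constant, which is $0$.
\end{proof}

A counterexample of the form $V\rtimes P$ must therefore involve a summand of type (II) in which all $q+1$ lines are fixed lines. For $q=3$ the group of all maps $y\mapsto ay^{3^j}$ of $\mathbb{F}_9$ has this property, as we verify at the start of the next section.

\begin{remark}\label{rem:nolinesum}
The proof used that the indicator function of $N_i$ has sum $1$ on every coset of every fixed line. When all four lines of $\mathbb{F}_9$ are fixed lines, no other function can take its place: if $\varphi\colon\mathbb{F}_9\to\mathbb{F}_3$ has the same sum $c$ on every affine line, then $c=0$. Indeed, three parallel lines give $\sum\varphi=3c=0$, and the four lines through $0$ give $4c=\sum\varphi+3\varphi(0)=0$.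
\end{remark}

\section{The groups}\label{sec:groups}

The plan is to take many copies of $\mathbb{F}_9$, indexed by a set $X$, and a $2$-group $R$ of permutations of $X$, and to realize the line $\mathbb{F}_3e$ as a fixed space whenever the support of $e$ is a suitable cycle of an element of $R$. Two requirements pull against each other. Every element of $P$ must fix a nonzero vector, which calls for extra summands, and the extra summands must not enlarge the fixed spaces that are meant to be lines. We resolve this by a parity rule. The cycles of an element will be either \emph{active} or \emph{inactive}; an active cycle always carries a nonzero fixed vector, and one extra line $L$ is fixed exactly by the elements with an even number of active cycles. An element with no active cycle is then rescued by $L$, while an element with exactly one active cycle does not fix $L$.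

\subsection{One site}

Let $W=\mathbb{F}_9$, a plane over $\mathbb{F}_3$, and $W^\times=W\setminus\{0\}$. Let $B$ be the group of the $16$ maps $y\mapsto ay^{3^j}$ of $W$, with $a\in W^\times$ and $j\in\{0,1\}$; they are $\mathbb{F}_3$-linear. (It is semidihedral: the map $y\mapsto y^3$ conjugates multiplication by $\zeta$ of order $8$ to multiplication by $\zeta^3=\zeta^{-1+4}$.) For $b\colon y\mapsto ay^{3^j}$ put
\[
\alpha(b)=(-1)^j,\qquad \kappa(b)=a^4\in\{\pm1\}.
\]
The composite of $y\mapsto ay^{3^i}$ and $y\mapsto a'y^{3^j}$ is $y\mapsto a\,a'^{\,3^i}y^{3^{i+j}}$, and $(a'^{\,3^i})^4=a'^{\,4}$ since $a'^{\,4}=\pm1$ and $3^i$ is odd. So $\alpha$ and $\kappa$ are homomorphisms $B\to\{\pm1\}$.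

For $w\in W^\times$ let $r_w\in B$ be the map $y\mapsto w^{-2}y^3$. It fixes $y\ne0$ if and only if $y^2=w^2$, so its fixed space is the line $\{0,w,-w\}$, and every line of $W$ arises in this way. We have $\alpha(r_w)=-1$ and $\kappa(r_w)=w^{-8}=1$. Conversely, if $\alpha(b)=-1$ and $\kappa(b)=1$, then $b$ is $y\mapsto ay^3$ with $a^4=1$, so $a$ is a square in the cyclic group $W^\times$ of order $8$, and $b=r_w$ for some $w$.

The elements of $B$ will mark active cycles, so each should fix a nonzero vector. We therefore add two lines on which the $r_w$ act as $-1$. To mark inactive cycles we add an element fixing nothing. Let $\tilde B=B\times\langle z\rangle$ with $z$ of order $2$, acting on $\tilde W=W\oplus\mathbb{F}_3\oplus\mathbb{F}_3$, where $b\in B$ acts on the three summands as $b$, $\alpha(b)$, $\alpha(b)\kappa(b)$, and $z$ acts as $-1$. Let $\eta\colon\tilde B\to\{\pm1\}$ be the homomorphism with kernel $B$.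

\begin{lemma}\label{lem:site}
Every $b\in B$ fixes a nonzero vector of $\tilde W$. Moreover $C_{\tilde W}(r_w)=\{0,w,-w\}\subset W$ for $w\in W^\times$, and $C_{\tilde W}(z)=0$.
\end{lemma}

\begin{proof}
If $\alpha(b)=1$, then $b$ fixes the second summand. If $\alpha(b)=\kappa(b)=-1$, it fixes the third. In the remaining case $b=r_w$ fixes $w$. The element $r_w$ acts as $-1$ on the second and third summands, and $z$ acts as $-1$ on $\tilde W$.
\end{proof}

\subsection{The wreath product and the parity line}

Let $M\ge1$, $X=\{0,1\}^M$ and $N=|X|=2^M$. Let $R$ be the group of permutations $\pi$ of $X$ such that, for each $j$, the first $j$ coordinates of $\pi(i)$ depend only on the first $j$ coordinates of $i$. These are the automorphisms of the binary tree of depth $M$ with leaf set $X$. Such a $\pi$ permutes the strings of each length $j$ and maps the two extensions of a string $s$ to the two extensions of its image, so it is given by one free choice in $\{0,1\}$ for each string of length less than $M$. Hence $|R|=2^{N-1}$.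

Let $P=\tilde B\wr R$ be the wreath product. Its elements are the pairs $(g,\pi)$ with $g=(g_i)_{i\in X}\in\tilde B^X$ and $\pi\in R$, it acts on $V_0=\tilde W^X$ by
\[
\bigl((g,\pi)v\bigr)_{\pi(i)}=g_iv_i ,
\]
and the product is $(g,\pi)(g',\pi')=\bigl((g_{\pi'(i)}g'_i)_i,\pi\pi'\bigr)$. It is a $2$-group of order $32^N2^{N-1}=2^{6N-1}$. For a cycle $C=(i_0,i_1,\dots,i_{\ell-1})$ of $\pi$ let $g_C=g_{i_{\ell-1}}\cdots g_{i_1}g_{i_0}$; another base point $i_0$ gives a conjugate element. A vector $v$ is fixed by $(g,\pi)$ if and only if $v_{\pi(i)}=g_iv_i$ for all $i$. Along a cycle these equations determine all $v_{i_j}$ from $v_{i_0}$, and they close up if and only if $g_Cv_{i_0}=v_{i_0}$. Evaluation at the base points thus gives an isomorphism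
\begin{equation}\label{eq:fixed}
C_{V_0}\bigl((g,\pi)\bigr)\cong\bigoplus_C C_{\tilde W}(g_C),
\end{equation}
the sum being over the cycles of $\pi$. Call $C$ active if $\eta(g_C)=1$, that is, if $g_C\in B$.

The parity of the number of active cycles turns out to be a homomorphism. Let $\lambda(g,\pi)=\operatorname{sgn}(\pi)\prod_{i\in X}\eta(g_i)$; by the product formula, $\lambda\colon P\to\{\pm1\}$ is a homomorphism. A permutation of $N$ points with $n$ cycles has sign $(-1)^{N-n}$, which is $(-1)^n$ because $N$ is even. Since $\eta(g_C)=\prod_{i\in C}\eta(g_i)$,
\begin{equation}\label{eq:parity}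
\lambda(g,\pi)=\prod_C\bigl(-\eta(g_C)\bigr)=(-1)^{\#\{\text{active cycles}\}} .
\end{equation}
Let $L=\mathbb{F}_3$ with $P$ acting through $\lambda$, and define
\[
V=V_0\oplus L,\qquad G=V\rtimes P .
\]

\begin{lemma}\label{lem:redundant}
We have $C_V(P)=0$ and $C_V(x)\ne0$ for all $x\in P$. Hence $\nu_2(G)=|V|$ and all Sylow $2$-subgroups of $G$ are redundant.
\end{lemma}

\begin{proof}
For $i\in X$, the element with $\pi=1$, $g_i=z$ and all other entries $1$ acts as $-1$ on the $i$-th copy of $\tilde W$ and on $L$. So a vector fixed by $P$ has all components zero. Let $x\in P$. If $\lambda(x)=1$, then $x$ fixes $L$. If $\lambda(x)=-1$, then $x$ has an active cycle by \eqref{eq:parity}, and $C_{V_0}(x)\ne0$ by \eqref{eq:fixed} and Lemma~\ref{lem:site}. Now apply Lemma~\ref{lem:affine}.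
\end{proof}

\subsection{Lines that are fixed spaces}

We regard $W^X$ as a subspace of $V_0$ and write $\operatorname{supp}e=\{i\in X:e_i\ne0\}$.

\begin{example}\label{ex:M1}
Let $M=1$, so that $X=\{0,1\}$ and $R$ has order $2$. Every line of $W^X\cong\mathbb{F}_3^4$ is a fixed space. For $e=(e_0,0)$ with $e_0\neq0$ take $\pi=1$ and $g=(r_{e_0},z)$; the case $e=(0,e_1)$ is symmetric. For $e=(e_0,e_1)$ with $e_0,e_1\ne0$ take $\pi$ the transposition, $g_0$ the multiplication by $e_1/e_0$, and $g_1=r_{e_0}g_0^{-1}$, so that $g_1g_0=r_{e_0}$. In both cases $x=(g,\pi)$ fixes $e$ and has exactly one active cycle, $C_{V_0}(x)$ has three elements by \eqref{eq:fixed}, and $x$ acts as $-1$ on $L$. Thus $C_V(x)=\mathbb{F}_3e$.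
\end{example}

For larger $M$ the support of $e$ has to be a cycle of an element of $R$. We single out a family of such supports, graded by a scale. For $0\le k\le M$, a \emph{$k$-block} is a set of $2^k$ elements of $X$ with prescribed first $M-k$ coordinates, and a \emph{$k$-transversal} is a subset of $X$ that meets each $k$-block in exactly one element (Figure~\ref{fig:tree}). A \emph{transversal} is a $k$-transversal for some $k$. The only $0$-transversal is $X$, and the $M$-transversals are the singletons.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]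
\draw (1.5,2)--(3.5,2.8)--(5.5,2);
\draw (0.5,1)--(1.5,2)--(2.5,1) (4.5,1)--(5.5,2)--(6.5,1);
\foreach \x in {0,2,4,6} {
  \draw (\x,0)--(\x+0.5,1)--(\x+1,0);
  \draw[dashed,rounded corners] (\x-0.3,-0.25) rectangle (\x+1.3,0.25);
}
\foreach \x in {0,3,5,6} \draw[fill=white] (\x,0) circle (0.09);
\foreach \x in {1,2,4,7} \draw[fill=black] (\x,0) circle (0.09);
\foreach \x/\y in {0/000,1/001,2/010,3/011,4/100,5/101,6/110,7/111}
  \node at (\x,-0.55) {\small $\y$};
\end{tikzpicture}
\caption{The binary tree with leaf set $X=\{0,1\}^3$; the first coordinate is decided at the top. The dashed boxes are the $1$-blocks, and the black leaves form a $1$-transversal. The tree automorphism constructed in Lemma~\ref{lem:lines} permutes them in the cycle $001\to100\to010\to111\to001$.}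
\label{fig:tree}
\end{figure}

\begin{lemma}\label{lem:lines}
If $e\in W^X$ and $\operatorname{supp}e$ is a transversal, then there is $x\in P$ with $C_V(x)=\{0,e,-e\}$.
\end{lemma}

\begin{proof}
Let $D=\operatorname{supp}e$ be a $k$-transversal and $n=M-k$. Write elements of $X$ as $(s,s')$ with $s\in\{0,1\}^n$ and $s'\in\{0,1\}^k$, so that $D=\{(s,d(s)):s\in\{0,1\}^n\}$ for a function $d\colon\{0,1\}^n\to\{0,1\}^k$. Identify $s$ with the residue $s_1+2s_2+\dots+2^{n-1}s_n$ modulo $2^n$, and let $o$ be the addition of $1$. It is a single cycle on $\{0,1\}^n$, and the first $j$ coordinates of $o(s)$ depend only on the first $j$ coordinates of $s$, because carries move from lower to higher indices. Define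
\[
\pi(s,s')=\bigl(o(s),\ s'+d(s)+d(o(s))\bigr),
\]
with coordinatewise addition modulo $2$ in the second entry. This is a permutation of $X$. For $j\le n$ the first $j$ coordinates of $\pi(s,s')$ are those of $o(s)$, and for $j>n$ they are determined by $s$ and the first $j-n$ coordinates of $s'$; so $\pi\in R$. Since $\pi(s,d(s))=(o(s),d(o(s)))$, the set $D$ is one cycle of $\pi$.

Fix a base point $i_0\in D$. For $i\in D$ let $m_i\in B$ be the multiplication by $e_{\pi(i)}/e_i$; the product of the $m_i$ over $D$ is $1$. Let $g_i=m_i$ if $\pi(i)\neq i_0$, and $g_i=r_{e_{i_0}}m_i$ if $\pi(i)=i_0$. Then $g_ie_i=e_{\pi(i)}$ for all $i\in D$, and $g_D=r_{e_{i_0}}$. On every other cycle $C$ of $\pi$ let one $g_i$ be $z$ and the others $1$, so that $g_C=z$. The element $x=(g,\pi)$ fixes $e$. By \eqref{eq:fixed} and Lemma~\ref{lem:site}, $C_{V_0}(x)$ has three elements, so it is $\{0,e,-e\}$. The only active cycle is $D$, so $\lambda(x)=-1$ by \eqref{eq:parity} and $C_L(x)=0$.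
\end{proof}

The group theory is now complete. What remains is a statement about dense subsets of $W^X$.

\begin{theorem}\label{thm:density}
For every $\delta>0$ there is $M_0$ such that the following holds for all $M\ge M_0$. If $T\subseteq W^X$ and $|T|\ge\delta|W^X|$, then there are $v,e\in W^X$ such that $\operatorname{supp}e$ is a transversal and $v,\ v+e,\ v-e\in T$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:density}]
Let $M\ge M_0(\varepsilon)$ and let $G$ be the group above; redundancy is Lemma~\ref{lem:redundant}. Suppose $\{P_v:v\in S\}$ covers $G_2$, so that $T=V\setminus S$ is omissible. By Lemma~\ref{lem:lines}, $T$ contains no triple $v,v+e,v-e$ with $e\in W^X$ and $\operatorname{supp}e$ a transversal. For each $u\in V$ the set $\{v\in W^X:u+v\in T\}$ then contains no such triple, so by Theorem~\ref{thm:density} it has fewer than $\varepsilon|W^X|$ elements. Summing over the cosets of $W^X$ in $V$ gives $|T|<\varepsilon|V|$, that is, $|S|>(1-\varepsilon)\nu_2(G)$.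
\end{proof}

\section{Progressions whose difference has transversal support}\label{sec:density}

Throughout this section $0<\delta\le1$, the set $T\subseteq W^X$ has density at least $\delta$, and $f$ is its indicator function. We write $\mathbb{E}_{a\in Y}$ for the average over a finite set $Y$; averages over $v$ and $y$ without further indication are over $W^X$. For complex functions on $W^X$ let $\langle g,g'\rangle=\mathbb{E}_v\,g(v)\overline{g'(v)}$ and $\|g\|^2=\langle g,g\rangle$. For $D\subseteq X$ we regard $W^D$ as the subspace of vectors vanishing outside $D$, and $(W^\times)^D$ as the set of vectors with support exactly $D$. Put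
\[
\Lambda^\times_D=\mathbb{E}_v\,\mathbb{E}_{e\in(W^\times)^D}f(v)f(v+e)f(v-e),\qquad
\Lambda_D=\mathbb{E}_v\,\mathbb{E}_{e\in W^D}f(v)f(v+e)f(v-e).
\]
We must show that $\Lambda^\times_D>0$ for some transversal $D$. Theorem~\ref{thm:meshulam} will give a lower bound for $\Lambda_D$ that is independent of $D$ and $M$. This alone is not enough, since $(W^\times)^D$ is only a fraction $(8/9)^{|D|}$ of $W^D$. Two examples show what a comparison of $\Lambda_D^\times$ and $\Lambda_D$ has to respect. First, by Example~\ref{ex:signs} the theorem is false with $\mathbb{F}_3$ in place of $W$, because transversals have $2$-power size; so the proof must use the size of $W$. Second, $D$ cannot be fixed in advance.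

\begin{example}\label{ex:junta}
Identify $W$ with $\mathbb{F}_3^2$ and let $K=\{0,1\}^2$. In a triple $a,a+b,a-b$ with $b\neq0$ some coordinate takes all three values, so $K$ is a cap set. For $i\in X$ the set $T=\{v:v_i\in K\}$ has density $\frac49$, and $\Lambda^\times_D=0$ for every $D$ containing $i$.
\end{example}

We shall bound $|\Lambda_D^\times-\Lambda_D|$ by the amount that a certain quantity $Q(D)\in[0,1]$ increases when $D$ is thinned at random. In Example~\ref{ex:junta} the thinning removes $i$ with positive probability, and this is how the bound detects the dependence of $T$ on one coordinate. A thinned transversal contains a transversal of larger scale, so the increases at successive scales telescope, and one of them is small.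

\subsection{The unrestricted count}

Let $d_0=d_0(\delta)\ge1$ be an integer such that no subset of $\mathbb{F}_3^{d_0}$ of density at least $\delta/2$ is a cap set. By Theorem~\ref{thm:meshulam} any integer greater than $4/\delta$ will do. Put $c(\delta)=\frac\delta2\,9^{-d_0}$.

\begin{lemma}\label{lem:unrestricted}
For every $D\subseteq X$ we have $\Lambda_D\ge c(\delta)$.
\end{lemma}

\begin{proof}
Choose $v\in W^X$ and $a_1,\dots,a_{d_0}\in W^D$ uniformly and independently, and define $\varphi(\tau)=v+\sum_j\tau_ja_j$ for $\tau\in\mathbb{F}_3^{d_0}$. Each $\varphi(\tau)$ is uniform on $W^X$, so the density $Z\in[0,1]$ of $\varphi^{-1}(T)$ has mean at least $\delta$. From $\delta\le\mathbb{E}Z\le\frac\delta2+\Pr(Z\ge\frac\delta2)$ we get $\Pr(Z\ge\frac\delta2)\ge\frac\delta2$. Independently, choose a uniform pair $(\sigma,\tau)$ in $\mathbb{F}_3^{d_0}\times\mathbb{F}_3^{d_0}$ with $\tau\neq0$. When $Z\ge\frac\delta2$, at least one of the fewer than $9^{d_0}$ pairs has $\sigma,\sigma+\tau,\sigma-\tau\in\varphi^{-1}(T)$. So the event that $\varphi(\sigma),\varphi(\sigma+\tau),\varphi(\sigma-\tau)$ all lie in $T$ has probability at least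 $c(\delta)$. On the other hand $\varphi(\sigma\pm\tau)=\varphi(\sigma)\pm e$ with $e=\sum_j\tau_ja_j$. For fixed $\sigma$ and $\tau\ne0$, the vector $e$ is uniform on $W^D$, and $\varphi(\sigma)$ is uniform on $W^X$ given the $a_j$. Hence the probability of the event is $\Lambda_D$.
\end{proof}

\subsection{One coordinate}

Applying the Cauchy--Schwarz inequality to $\Lambda^\times_D$ produces two independent differences $e,e'$. The decisive question is how much freedom $e$ retains once $h=e'-e$ is known. Recall that a \emph{character} of a finite abelian group $A$ is a homomorphism $\chi\colon A\to\mathbb{C}^\times$, that $\sum_{a\in A}\chi(a)=0$ for $\chi\ne1$, and that $\sum_\chi\chi(a)$ equals $|A|$ for $a=0$ and $0$ otherwise.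

\begin{lemma}\label{lem:onecoord}
Let $e,e'$ be independent and uniform on $W^\times$, let $h=e'-e$, and let $\chi\ne1$ be a character of the additive group $W$. Then:
\begin{enumerate}
\item[(a)] $\mathbb{E}\,\chi(e)=-\frac18$;
\item[(b)] $h$ has the law of a variable that is set to $0$ with probability $\frac1{64}$ and is chosen uniformly from $W$ with probability $\frac{63}{64}$;
\item[(c)] $|\mathbb{E}(\chi(e)\mid h)|\le\frac27$ for every value of $h$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sum of $\chi$ over $W^\times$ is $-\chi(0)=-1$. (b) Of the $64$ pairs $(e,e')$, eight have $h=0$, and for each $h\ne0$ seven have $e'-e=h$, namely those with $e\notin\{0,-h\}$. The variable in (b) takes each nonzero value with probability $\frac{63}{64}\cdot\frac19=\frac7{64}$ and the value $0$ with probability $\frac1{64}+\frac7{64}=\frac8{64}$. (c) Given $h=0$, $e$ is uniform on $W^\times$ and (a) applies. Given $h\ne0$, $e$ is uniform on $W\setminus\{0,-h\}$, and $\mathbb{E}(\chi(e)\mid h)=-\frac17\bigl(1+\chi(-h)\bigr)$.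
\end{proof}

This is where $\mathbb{F}_9$ and $\mathbb{F}_3$ differ. Over $\mathbb{F}_3$, if $h\ne0$ then $e'=-e$ and $h=-2e=e$, so $e$ is determined by $h$ and the conditional expectation in (c) has modulus $1$. The proof below needs a bound strictly less than $1$.

\subsection{The box functional}

For $h\in W^X$ let $f_h(v)=f(v)f(v+h)$. For $D_1,D_2\subseteq X$ define
\[
\beta(D_1,D_2)=\mathbb{E}_v\,\mathbb{E}_{a\in W^{D_1}}\mathbb{E}_{h\in W^{D_2}}f(v)f(v+a)f(v+h)f(v+a+h),\qquad Q(D)=\beta(D,D).
\]
This is the density of parallelograms in $T$ with one side in $W^{D_1}$ and the other in $W^{D_2}$.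

\begin{lemma}\label{lem:box}
The function $\beta$ takes values in $[0,1]$, is symmetric, and is non-increasing in each argument with respect to inclusion. In particular $Q(D_1)\ge Q(D_2)$ if $D_1\subseteq D_2$.
\end{lemma}

\begin{proof}
The range and the symmetry are visible in the definition. Let $A_Dg(v)=\mathbb{E}_{a\in W^D}\,g(v+a)$. The operator $A_D$ is self-adjoint (substitute $a\mapsto-a$) and idempotent, so it is an orthogonal projection, and
\[
\beta(D_1,D_2)=\mathbb{E}_{h\in W^{D_2}}\langle f_h,A_{D_1}f_h\rangle=\mathbb{E}_{h\in W^{D_2}}\|A_{D_1}f_h\|^2 .
\]
If $D_1\subseteq D_1'$, then $A_{D_1'}=A_{D_1'}A_{D_1}$, so $\|A_{D_1'}g\|\le\|A_{D_1}g\|$ for all $g$.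
\end{proof}

\subsection{Comparison of the two counts}

\begin{proposition}\label{prop:compare}
Let $D\subseteq X$, and let $D^*$ be the random subset of $D$ that contains each element independently with probability $\frac{45}{64}$. Then
\[
|\Lambda^\times_D-\Lambda_D|^2\le3\bigl(\mathbb{E}\,Q(D^*)-Q(D)\bigr).
\]
\end{proposition}

\begin{proof}
Let $\Phi^\times(v)=\mathbb{E}_{e\in(W^\times)^D}f(v+e)f(v-e)$ and $\Phi(v)=\mathbb{E}_{e\in W^D}f(v+e)f(v-e)$. Since $\|f\|\le1$, the Cauchy--Schwarz inequality gives
\begin{equation}\label{eq:cs}
|\Lambda_D^\times-\Lambda_D|^2=|\langle f,\Phi^\times-\Phi\rangle|^2\le\|\Phi^\times\|^2-2\langle\Phi^\times,\Phi\rangle+\|\Phi\|^2 .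
\end{equation}
Each term on the right is an average of $\mathbb{E}_vf(v+e)f(v-e)f(v+e')f(v-e')$ over pairs $e,e'\in W^D$, with three different laws. Put $h=e'-e$ and $y=v+e$. Then $v+e'=y+h$; since $3e=0$, also $v-e=y-2e=y+e$ and $v-e'=y+e-h$. Therefore
\begin{equation}\label{eq:four}
\mathbb{E}_vf(v+e)f(v-e)f(v+e')f(v-e')=\mathbb{E}_y\,f_h(y)\,f_h(y+e-h).
\end{equation}
The right side is an autocorrelation of $f_h$, and an autocorrelation has nonnegative Fourier coefficients. We make this precise.

\emph{Spectral weights.} For a real function $g$ on $W^X$ and a character $\chi$ of $W^D$, let $\Pi_\chi g(y)=\mathbb{E}_{b\in W^D}\overline{\chi(b)}g(y+b)$. The orthogonality relations give $g=\sum_\chi\Pi_\chi g$, and the substitution $b\mapsto b-a$ gives $\Pi_\chi g(y+a)=\chi(a)\Pi_\chi g(y)$ for $a\in W^D$. As the inner product is translation invariant, $\langle\Pi_\chi g,\Pi_\psi g\rangle=\chi(a)\overline{\psi(a)}\langle\Pi_\chi g,\Pi_\psi g\rangle$ for all $a\in W^D$, so this inner product vanishes for $\chi\neq\psi$. Applying this to $g=f_h$ and writing $s_h(\chi)=\|\Pi_\chi f_h\|^2\ge0$, we obtain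
\begin{equation}\label{eq:spectral}
\mathbb{E}_y\,f_h(y)f_h(y+a)=\sum_\chi s_h(\chi)\chi(a)\qquad(a\in W^D).
\end{equation}
Since $\Pi_1=A_D$, the formula in the proof of Lemma~\ref{lem:box} gives $\mathbb{E}_{h\in W^D}s_h(1)=Q(D)$.

\emph{Damped sums are box functionals.} Write $\chi(a)=\prod_{i\in D}\chi_i(a_i)$ with characters $\chi_i$ of $W$, and let $|\chi|$ be the number of $i$ with $\chi_i\ne1$. Put $\rho=\frac27$, and let $D''$ be a random subset of $D$ containing each element independently with probability $1-\rho=\frac57$. The average of $\chi$ over $W^{D''}$ is $1$ if $D''$ avoids all $i$ with $\chi_i\neq1$, and $0$ otherwise, so $\mathbb{E}_{D''}\mathbb{E}_{a\in W^{D''}}\chi(a)=\rho^{|\chi|}$. Averaging \eqref{eq:spectral} accordingly over $a$, and then over $h\in W^{D_1}$ for any $D_1\subseteq D$, we get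
\begin{equation}\label{eq:damped}
\mathbb{E}_{h\in W^{D_1}}\sum_\chi s_h(\chi)\rho^{|\chi|}=\mathbb{E}_{D''}\,\beta(D_1,D'').
\end{equation}

\emph{The term $\|\Phi\|^2$.} Here $e,e'$ are independent and uniform on $W^D$, so $e$ and $h$ are independent and uniform. In the average of \eqref{eq:spectral} with $a=e-h$ only $\chi=1$ survives, and $\|\Phi\|^2=Q(D)$.

\emph{The term $\|\Phi^\times\|^2$.} Here $e,e'$ are independent and uniform on $(W^\times)^D$, and the pairs $(e_i,h_i)$, $i\in D$, are independent. By Lemma~\ref{lem:onecoord}(b), $h$ can be generated by choosing a random subset $D'\subseteq D$ containing each element independently with probability $\frac{63}{64}$ and then $h$ uniformly in $W^{D'}$. By Lemma~\ref{lem:onecoord}(c), $|\mathbb{E}(\chi(e-h)\mid h)|=\prod_i|\mathbb{E}(\chi_i(e_i)\mid h_i)|\le\rho^{|\chi|}$. Using \eqref{eq:four}, \eqref{eq:spectral}, $s_h(\chi)\ge0$ and \eqref{eq:damped}, with $D'$ and $D''$ independent,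
\[
\|\Phi^\times\|^2=\mathbb{E}_h\sum_\chi s_h(\chi)\,\mathbb{E}\bigl(\chi(e-h)\mid h\bigr)\le\mathbb{E}_h\sum_\chi s_h(\chi)\rho^{|\chi|}=\mathbb{E}\,\beta(D',D'').
\]

\emph{The term $\langle\Phi^\times,\Phi\rangle$.} Here $e$ is uniform on $(W^\times)^D$ and $e'$ is independent of $e$ and uniform on $W^D$, so $h$ is uniform on $W^D$ and independent of $e$. By Lemma~\ref{lem:onecoord}(a), $\mathbb{E}\,\chi(e)=(-\frac18)^{|\chi|}$. We separate $\chi=1$, use $\frac18\le\rho$, and apply \eqref{eq:damped} with $D_1=D$:
\begin{align*}
\langle\Phi^\times,\Phi\rangle&=\mathbb{E}_{h\in W^D}\sum_\chi s_h(\chi)\chi(-h)\bigl(-\tfrac18\bigr)^{|\chi|}\\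
&\ge Q(D)-\mathbb{E}_{h\in W^D}\sum_{\chi\ne1}s_h(\chi)\rho^{|\chi|}=Q(D)-\bigl(\mathbb{E}\,\beta(D,D'')-Q(D)\bigr).
\end{align*}

Inserting the three estimates in \eqref{eq:cs},
\[
|\Lambda_D^\times-\Lambda_D|^2\le\mathbb{E}\,\beta(D',D'')+2\,\mathbb{E}\,\beta(D,D'')-3Q(D).
\]
By Lemma~\ref{lem:box}, $\beta(D,D'')\le\beta(D',D'')\le Q(D'\cap D'')$. The set $D'\cap D''$ contains each element of $D$ independently with probability $\frac{63}{64}\cdot\frac57=\frac{45}{64}$, so it has the law of $D^*$.
\end{proof}

\subsection{Choice of scale}

For $0\le k\le M$ let $\bar Q_k\in[0,1]$ be the average of $Q(D)$ over all $k$-transversals $D$. The next lemma is the only place in this section where the shape of the transversals matters.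

\begin{lemma}\label{lem:thin}
Let $k\ge0$, $t\ge1$ and $k+t\le M$. Let $D$ be a uniformly random $k$-transversal and let $D^*\subseteq D$ be obtained by keeping each element independently with probability $\frac{45}{64}$. Then
\[
\mathbb{E}\,Q(D^*)\le\bar Q_{k+t}+2^M\bigl(\tfrac{19}{64}\bigr)^{2^t}.
\]
\end{lemma}

\begin{proof}
Generate $D$ and $D^*$ as follows: for each $k$-block choose a uniform element of the block and toss a coin that keeps this element with probability $\frac{45}{64}$, all choices and coins being independent. Each $(k+t)$-block is a union of $2^t$ $k$-blocks. Let $\mathcal G$ be the event that $D^*$ meets every $(k+t)$-block. A given $(k+t)$-block is missed with probability $(\frac{19}{64})^{2^t}$, and there are at most $2^M$ of them, so $\Pr(\mathcal G^c)\le2^M(\frac{19}{64})^{2^t}$.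

On $\mathcal G$, choose in each $(k+t)$-block, independently and uniformly, one of the $k$-blocks whose element was kept, and let $D^{**}\subseteq D^*$ be the set of the elements so selected. We claim that, conditionally on $\mathcal G$, $D^{**}$ is a uniformly random $(k+t)$-transversal. The event $\mathcal G$ is an intersection of events each depending on the coins of one $(k+t)$-block, so different $(k+t)$-blocks remain independent. Within one of them, the coins and the conditioning are symmetric under permutations of its $k$-blocks, so the selected $k$-block is uniform. The element in that $k$-block was chosen uniformly and independently of the coins and of the selection. This proves the claim. Since $Q(D^*)\le Q(D^{**})$ on $\mathcal G$ by Lemma~\ref{lem:box}, and $Q\le1$,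
\[
\mathbb{E}\,Q(D^*)\le\Pr(\mathcal G)\,\bar Q_{k+t}+\Pr(\mathcal G^c). \qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:density}]
We may assume $\delta\le1$ and $M\ge4$. Suppose that $T$ has density at least $\delta$ and contains no triple as in the theorem. Then $\Lambda_D^\times=0$ for every transversal $D$, so Lemma~\ref{lem:unrestricted} and Proposition~\ref{prop:compare} give $c(\delta)^2\le3\bigl(\mathbb{E}\,Q(D^*)-Q(D)\bigr)$. Averaging over all $k$-transversals $D$ and using Lemma~\ref{lem:thin}, we get, whenever $t\geq1$ and $k+t\le M$,
\begin{equation}\label{eq:scale}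
c(\delta)^2\le3\Bigl(\bar Q_{k+t}-\bar Q_k+2^M\bigl(\tfrac{19}{64}\bigr)^{2^t}\Bigr).
\end{equation}
The step $t$ must be large enough to make the last term small and small enough to leave many scales. Take $t=\lceil\log_2M\rceil+1$; then $t<\log_2M+2\le M$ for $M\ge4$. We have $2^t\ge2M$ and $\frac{19}{64}<\frac13$, so the last term in \eqref{eq:scale} is at most $(2/9)^M\le4^{-M}$. Let $m=\lfloor M/t\rfloor\ge1$. The sum $\sum_{j=0}^{m-1}(\bar Q_{(j+1)t}-\bar Q_{jt})=\bar Q_{mt}-\bar Q_0$ is at most $1$, so some $k=jt$ with $j<m$ has $\bar Q_{k+t}-\bar Q_k\le\frac1m$. As $4^{-M}\le\frac1M\le\frac1m$, inequality \eqref{eq:scale} gives $c(\delta)^2\le6/m$, that is,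
\begin{equation}\label{eq:final}
m\le\frac{6}{c(\delta)^2}.
\end{equation}
Since $m\to\infty$ as $M\to\infty$, this fails for all $M\ge M_0(\delta)$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}[Quantitative form]
By the theorem of Ellenberg and Gijswijt \cite{EG}, cap sets in $\mathbb{F}_3^d$ have size $O(2.756^d)$. One may therefore take $d_0(\delta)=O(\log(2/\delta))$, and then $c(\delta)\ge\delta^C$ for $\delta\le\frac12$, with an absolute constant $C$. If a subset of $W^X$ of density $\delta$ contains no triple as in Theorem~\ref{thm:density}, then \eqref{eq:final}, applied with $\min(\delta,\frac12)$, gives $\min(\delta,\frac12)\le(6/m)^{1/(2C)}$, where $m$ is of order $M/\log M$. Hence a fraction at most $O\bigl((\log M/M)^{1/(2C)}\bigr)$ of the Sylow $2$-subgroups of $G$ can be omitted from a cover. Here $|G|=3^{4\cdot2^M+1}\,2^{6\cdot2^M-1}$, so $M$ is of order $\log\log|G|$.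
\end{remark}

\begin{thebibliography}{9}

\bibitem{EG}
Ellenberg and Gijswijt, Ann. of Math. \textbf{185} (2017), 339--343.

\bibitem{Gor}
Gorenstein, \emph{Finite Groups}.

\bibitem{MMM}
Attila Mar\'oti, Juan Mart\'inez and Alexander Moret\'o, \emph{Covering the set of $p$-elements in finite groups by Sylow $p$-subgroups}, arXiv:2506.20029 (2025).

\bibitem{Mes}
Meshulam, J. Combin. Theory Ser. A \textbf{71} (1995), 168--172.

\end{thebibliography}
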